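\title{Signature jumps and irreducible deformations of abelian $\mathrm{SU}(1,1)$-representations of knot groups}

\begin{abstract}
Let $K\subset S^3$ be a knot and let $\rho_w$ be the abelian representation of the knot group into $\mathrm{SU}(1,1)$ that sends a meridian to $\mathrm{diag}(w,\bar w)$, where $|w|=1$. We prove that if $w^2$ is a zero of the Alexander polynomial at which the Levine--Tristram signature function jumps, then $\rho_w$ is the endpoint of a real-analytic path of irreducible $\mathrm{SU}(1,1)$-representations. Using a free Seifert surface, we write the representation equations near $\rho_w$ as a circle-equivariant system $\Gamma(\theta,x)=0$ whose linear part is the Levine--Tristram matrix. The two push-offs of the boundary of the surface agree in the group of the complement, and this forces $\langle\Gamma(\theta,x),x\rangle$ to be real. A count of zeros on complex projective space then turns the signature jump into nonzero solutions.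
\end{abstract}

\section{The question and the result}\label{sec:intro}

Let $K\subset S^3$ be a knot, let $G_K=\pi_1(S^3\setminus K)$ be its group and let $\mu\in G_K$ be a meridian. The abelianization $H_1(S^3\setminus K;\mathbb Z)$ of $G_K$ is infinite cyclic, generated by the class of $\mu$. We study homomorphisms from $G_K$ to
\[
\mathrm{SU}(1,1)=\left\{\begin{pmatrix}\alpha&\beta\\ \bar\beta&\bar\alpha\end{pmatrix}:\ \alpha,\beta\in\mathbb C,\ |\alpha|^2-|\beta|^2=1\right\}.
\]
This group acts on the unit disc by $\zeta\mapsto(\alpha\zeta+\beta)/(\bar\beta\zeta+\bar\alpha)$, and the Cayley transform conjugates it to $\mathrm{SL}(2,\mathbb R)$. The diagonal element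
\[
D_\theta=\mathrm{diag}(e^{i\theta},e^{-i\theta})
\]
acts as the rotation $\zeta\mapsto e^{2i\theta}\zeta$ about the center of the disc. For a unit complex number $w$, let $\rho_w\colon G_K\to\mathrm{SU}(1,1)$ be the representation that factors through the abelianization and sends $\mu$ to $\mathrm{diag}(w,\bar w)$. Every knot group has this circle of abelian representations, in which all elements rotate about the same point and the meridian rotates by the factor $w^2$. A representation into $\mathrm{SU}(1,1)$ is \emph{irreducible} if it has no invariant complex line in $\mathbb C^2$. We ask at which points of the circle $\{\rho_w\}$ irreducible representations accumulate, where representations converge if their values on each group element converge.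

Two classical invariants enter, both computed from a Seifert matrix. Let $\Sigma$ be a Seifert surface of $K$, that is, a compact connected oriented surface in $S^3$ with boundary $K$. Let $a_1,\dots,a_N$ be a basis of $H_1(\Sigma;\mathbb Z)$, where $N=2g$ is twice the genus, and let $a_j^+$ be the push-off of $a_j$ to the positive side of $\Sigma$. The Seifert matrix is $V=(\mathrm{lk}(a_j^+,a_k))_{j,k}$. The Alexander polynomial is $\Delta_K(t)\doteq\det(V^T-tV)$, where $\doteq$ means equality up to a factor $\pm t^n$, and $\Delta_K(1)=\pm1$. For $|t|=1$ the matrix
\begin{equation}\label{eq:h}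
h(t)=(1-t)V+(1-\bar t)V^T=(1-\bar t)(V^T-tV)
\end{equation}
is Hermitian, and the Levine--Tristram signature $\mathrm{sgn}_K(t)$ is its signature, the number of positive minus the number of negative eigenvalues. Neither $\Delta_K$ nor $\mathrm{sgn}_K$ depends on the choice of $\Sigma$ and of the basis. Replacing $V$ by $V^T$, or $t$ by $\bar t$, replaces $h(t)$ by its complex conjugate, which has the same signature, so the choice of the positive side of $\Sigma$ and of the direction of $\mu$ is immaterial. For $t\ne1$ the matrix $h(t)$ is invertible exactly when $\Delta_K(t)\neq0$. Eigenvalues vary continuously, so $\mathrm{sgn}_K$ is constant on each arc of the unit circle that avoids $1$ and the finitely many zeros of $\Delta_K$. In particular $\mathrm{sgn}_K$ has a well-defined value on each of the two sides of a zero.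

We shall see that the equations for representations near $\rho_w$ linearize to $(V^T-w^2V)z=0$ with $z\in\mathbb C^N$. Consequently, for $w^2\neq1$, the representation $\rho_w$ can be a limit of irreducible ones only if $\Delta_K(w^2)=0$ (Remark~\ref{rem:necessary}). This condition says only that the linearized equations have a nonzero solution, which the nonlinear terms could destroy. A jump of the signature says more: counted with sign, a nonzero number of real eigenvalues of $h(t)$ cross $0$ as $t$ passes $w^2$. A zero of a real function at which the sign changes survives small perturbations, so one may guess that a jump suffices, provided that the nonlinear equations retain some trace of the fact that $h(t)$ is Hermitian. This leads to the following question from \cite{Liu}.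

\begin{quote}
Let $K\subset S^3$ be any knot and let $w^2$, $|w|=1$, be a zero of $\Delta_K$ such that $\mathrm{sgn}_K$ takes different values on the two sides of $w^2$. Is $\rho_w$ the limit of a continuous family of irreducible $\mathrm{SU}(1,1)$-representations of $G_K$?
\end{quote}

The answer is yes, for every knot and every such $w$.

\begin{theorem}\label{thm:main}
Let $K\subset S^3$ be a knot and let $w^2$, $|w|=1$, be a zero of $\Delta_K$ such that $\mathrm{sgn}_K$ takes different values on the two sides of $w^2$. Then there is a real-analytic path $\rho_s\in\mathrm{Hom}(G_K,\mathrm{SU}(1,1))$, $s\in[0,\varepsilon)$, with $\rho_0=\rho_w$ and $\rho_s$ irreducible for all $s>0$.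
\end{theorem}

Here \emph{real-analytic} means that the matrix entries of $\rho_s(\gamma)$ are real-analytic functions of $s$ for each $\gamma\in G_K$.

\begin{remark}\label{rem:odd}
The hypothesis holds at every zero $w^2=e^{2i\theta_0}$ of odd multiplicity. Indeed, by \eqref{eq:h} the real-analytic real function $\theta\mapsto\det h(e^{2i\theta})$ vanishes at $\theta_0$ to the order of the multiplicity, so it changes sign, and the parity of the number of negative eigenvalues changes. The hypothesis can also hold at zeros of even multiplicity: the connected sum $K\#K$ has Seifert matrix $V\oplus V$, so multiplicities and jumps both double.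
\end{remark}

Section~\ref{sec:trefoil} treats the trefoil by hand and isolates the mechanism in one complex variable. Sections~\ref{sec:surface}--\ref{sec:normal} bring the equations for an arbitrary knot into a normal form with the same two features, equivariance and reality (Proposition~\ref{prop:normal}). Section~\ref{sec:count} supplies the substitute for the intermediate value theorem in several variables (Lemma~\ref{lem:count}), and Section~\ref{sec:proof} completes the proof. The argument is local near $\rho_w$, so the non-compactness of $\mathrm{SU}(1,1)$ plays no role.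

\medskip
\noindent\emph{Conventions.} On $\mathbb C^N$ we use $\langle x,y\rangle=\sum_jx_j\bar y_j$. The circle $S^1$ acts on $\mathbb C^N$ by scalar multiplication; a map $\Phi$ is \emph{equivariant} if $\Phi(e^{i\psi}x)=e^{i\psi}\Phi(x)$ and \emph{invariant} if $\Phi(e^{i\psi}x)=\Phi(x)$ for all $\psi$. An equivariant map sends $0$ to $0$. We always write $t=e^{2i\theta}$ and $w=e^{i\theta_0}$. Commutators in groups are $[a,b]=aba^{-1}b^{-1}$.

\section{The trefoil and a scalar model}\label{sec:trefoil}

When the meridian is a nontrivial rotation, irreducibility means only that some group element moves the center of the rotation.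

\begin{lemma}\label{lem:irr}
Let $\rho\colon G_K\to\mathrm{SU}(1,1)$ satisfy $\rho(\mu)=D_\theta$ with $\sin\theta\ne0$. If some matrix in the image of $\rho$ is not diagonal, then $\rho$ is irreducible.
\end{lemma}

\begin{proof}
Since $\sin\theta\neq0$, the eigenvalues of $D_\theta$ are distinct, so an invariant line is one of the two coordinate axes. The off-diagonal entries of an element of $\mathrm{SU}(1,1)$ are $\beta$ and $\bar\beta$, so an element that preserves either axis has $\beta=0$. Hence an invariant line would force the whole image to be diagonal.
\end{proof}

\begin{example}\label{ex:trefoil}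
Let $K$ be the trefoil with Seifert matrix $V=\begin{pmatrix}-1&1\\0&-1\end{pmatrix}$. Then $\det(V^T-tV)=(t-1)^2+t=t^2-t+1$ vanishes at $t=e^{i\pi/3}$, that is, at $\theta_0=\pi/6$. For $0<\theta<\pi/2$ we have $|1-t|=2\sin\theta$; the diagonal entries of $h(t)$ are $-|1-t|^2$ and the off-diagonal entries are $1-t$ and $1-\bar t$. The eigenvalues are therefore $-2\sin\theta\,(1+2\sin\theta)$ and $2\sin\theta\,(1-2\sin\theta)$. The second one changes sign at $\theta_0$, and the signature jumps from $0$ to $-2$.

The group is $G_K=\langle a,b\mid aba=bab\rangle$ with $\mu=a$ and $b=(ab)a(ab)^{-1}$. We look for representations $a\mapsto A=D_\theta$, $b\mapsto B$ with $\theta$ near $\pi/6$ and $B$ near $A$. Let $\alpha,\beta$ be the entries of the first row of $B$. Since $b$ is conjugate to $a$, we need $\operatorname{tr}B=\operatorname{tr}A$. This gives $\operatorname{Re}\alpha=\cos\theta$ and $\operatorname{Im}\alpha=\sqrt{\sin^2\theta+|\beta|^2}$, so $B$ is determined by $(\theta,\beta)$, and $B=A$ if and only if $\beta=0$. For $C\in\mathrm{SL}(2,\mathbb C)$ the Cayley--Hamilton theorem reads $C+C^{-1}=\operatorname{tr}(C)\,I$. Applied to $AB$ and $BA$ it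 gives $ABA=\operatorname{tr}(AB)A-B^{-1}$ and $BAB=\operatorname{tr}(AB)B-A^{-1}$; applied to $A$ and $B$ it gives $A^{-1}-B^{-1}=B-A$. Hence
\[
ABA-BAB=(\operatorname{tr}(AB)-1)(A-B),
\]
and the relation is equivalent to the single complex equation
\[
q(\theta,\beta)\,\beta=0,\qquad q(\theta,\beta)=\operatorname{tr}(AB)-1=1-2\sin^2\theta-2\sin\theta\sqrt{\sin^2\theta+|\beta|^2}.
\]
The factor $q$ is \emph{real}, and $q(\theta,0)=(1-2\sin\theta)(1+2\sin\theta)$ changes sign together with the second eigenvalue of $h(t)$. Squaring $1-2\sin^2\theta=2\sin\theta\sqrt{\sin^2\theta+|\beta|^2}$ gives $4\sin^2\theta\,(1+|\beta|^2)=1$; conversely this relation implies $\sin\theta\le\frac12$, so the left side is positive and $q=0$. Taking $\beta=s\ge0$ and $\sin\theta=1/(2\sqrt{1+s^2})$ yields an analytic path that starts at $\rho_w$, $w=e^{i\pi/6}$, and is irreducible for $s>0$ by Lemma~\ref{lem:irr}.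
\end{example}

The explicit solution is special, but the existence of solutions follows from two formal properties of $\Gamma(\theta,\beta)=q(\theta,\beta)\beta$. Let $\Gamma(\theta,x)$ be any smooth function of $\theta\in\mathbb R$ and $x\in\mathbb C$ that is equivariant in $x$ and satisfies $\Gamma(\theta,x)\bar x\in\mathbb R$. Let $\Gamma(\theta,x)=\lambda(\theta)x+O(|x|^2)$, and suppose that $\lambda$ has opposite signs at $\theta_0-\delta$ and $\theta_0+\delta$. For small $\eta>0$ the real function $\theta\mapsto\Gamma(\theta,\eta)/\eta$ is close to $\lambda$, so by the intermediate value theorem it has a zero between these two points. Without the reality condition this fails: $\Gamma(\theta,x)=(\theta-\theta_0+i|x|^2)\,x$ is equivariant, its linear part is real and changes sign, and yet it vanishes only for $x=0$. So reality is needed for the full nonlinear equation and not only for its linear part. For a general knot two things have to be replaced: the Cayley--Hamilton theorem as the source of reality, and the intermediate value theorem, because $x$ will range over $\mathbb C^N$.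

\begin{remark}\label{rem:notnec}
The jump is not necessary for the conclusion. The group of $K\#K'$ is the amalgamated product of $G_K$ and $G_{K'}$ over $\langle\mu\rangle$, and sending $G_{K'}$ to $\langle\mu\rangle$ by abelianization defines a surjection $G_{K\#K'}\to G_K$ that fixes $\mu$. Let $K$ be the trefoil and $K'$ its mirror image. The path of Example~\ref{ex:trefoil} pulls back to a path of the same kind for $K\#K'$, while $\mathrm{sgn}_{K\#K'}=\mathrm{sgn}_K-\mathrm{sgn}_K=0$.
\end{remark}

\section{A free Seifert surface and a presentation of the knot group}\label{sec:surface}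

We want a presentation of $G_K$ whose relations abelianize to the Seifert matrix. Cutting the knot exterior along a Seifert surface gives such relations, but the group of the cut-open manifold may contribute further relations that we cannot control. We therefore choose the surface so that this group is free.

Let $M$ be the exterior of $K$, the complement of an open tubular neighborhood. We regard a Seifert surface as a properly embedded surface $\Sigma\subset M$, with a bicollar $\Sigma\times[-1,1]\subset M$ such that $\partial\Sigma\times[-1,1]\subset\partial M$. A \emph{handlebody} is a compact connected orientable $3$-manifold built from $0$-handles and $1$-handles. Its fundamental group is free of rank equal to the genus of its boundary.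

\begin{lemma}\label{lem:free}
There is a Seifert surface $\Sigma\subset M$ with a bicollar such that $X=M\setminus\Sigma\times(-1,1)$ is a handlebody.
\end{lemma}

\begin{proof}
Let $\Sigma_0$ be any Seifert surface with a bicollar and let $X_0=M\setminus\Sigma_0\times(-1,1)$. This manifold is compact and connected, and its boundary, two copies of $\Sigma_0$ joined by an annulus, is connected. We first drill arcs out of $X_0$ to obtain a handlebody, and then absorb the drilled tunnels into the surface.

Build $X_0$ from a collar of $\partial X_0$ by attaching handles in order of increasing index; since $X_0$ is connected and $\partial X_0\neq\emptyset$, no $0$-handles are needed. Let $W$ be the union of the $2$- and $3$-handles. Read in the reverse order, these are $1$-handles attached to $0$-handles, so every component of $W$ is a handlebody and has nonempty boundary. The surface $\partial W$ is obtained from a copy of the connected surface $\partial X_0$ by removing discs and attaching tubes, so it is connected. Hence $W$ is connected, and it is a handlebody. Extend the cores of the $1$-handles straight through the collar to disjoint properly embedded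 arcs $\ell_1,\dots,\ell_m\subset X_0$, with disjoint closed tubular neighborhoods $T_1,\dots,T_m$. The collar together with the $1$-handles is a regular neighborhood of $\partial X_0\cup\bigcup_i\ell_i$, so the closure $W'$ of $X_0\setminus\bigcup_iT_i$ is homeomorphic to $W$. Since $\partial X_0$ is connected, an isotopy of $\partial X_0$, extended to $X_0$ through a collar, moves the end discs of all $T_i$ into the interior of $\Sigma_0\times\{1\}$; this does not change the homeomorphism type of $W'$.

Let $H=\Sigma_0\times[-1,1]\cup\bigcup_iT_i$, so that $M=W'\cup H$. Let $\Sigma$ be obtained from $\Sigma_0\times\{1\}$ by removing the end discs of the $T_i$ and adding the lateral boundaries of the $T_i$. Then $\Sigma$ is connected, it has the same boundary as $\Sigma_0\times\{1\}$, and it is orientable because it lies in the boundary of the orientable manifold $H$. The pieces $W'$ and $H$ meet along $\Sigma$ and along $\Sigma_0\times\{-1\}$, so cutting $M$ along $\Sigma$ gives $W'$ and $H$ glued along $\Sigma_0\times\{-1\}$ only. Gluing $\Sigma_0\times[-1,1]$ to $W'$ along $\Sigma_0\times\{-1\}\subset\partial W'$ adds a collar and does not change the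 homeomorphism type. The $T_i$ are then attached along their end discs, as $1$-handles. The result is a handlebody, and it is homeomorphic to the complement of an open bicollar of $\Sigma$.
\end{proof}

Fix $\Sigma$ and $X$ as in the lemma, let $g$ be the genus of $\Sigma$ and $N=2g$. The boundary of $X$ has genus $N$, so $\pi_1(X)$ is free of rank $N$. If $g=0$, then $X$ is a ball, $G_K\cong\mathbb Z$ and $\Delta_K=1$ has no zeros; we assume $g\geq1$ from now on.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.3]
\fill[gray!20] (20:1) arc (20:-20:1) -- (4,-0.342) -- (4,0.342) -- cycle;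
\draw (20:1) -- (4,0.342) node[above left] {$\Sigma\times\{1\}$};
\draw (-20:1) -- (4,-0.342) node[below left] {$\Sigma\times\{-1\}$};
\draw[thick,->] (20:1) arc (20:180:1);
\draw[thick] (180:1) arc (180:340:1);
\draw[thick,->] (-20:1) arc (-20:4:1);
\draw[thick] (4:1) arc (4:20:1);
\fill (0,0) circle (1.3pt) node[left] {$K$};
\fill (20:1) circle (1.3pt) node[above right] {$(*,1)$};
\fill (-20:1) circle (1.3pt) node[below right] {$(*,-1)$};
\node at (-1.25,0) {$\kappa$};
\node at (1.22,0) {$\nu$};
\node at (-1.3,0.95) {$X$};
\end{tikzpicture}
\caption{A cross-section transverse to the knot $K$. The shaded strip is the bicollar of the Seifert surface $\Sigma$, and $X$ is the region outside the circle and the strip. The circle is a meridian on the boundary of the knot exterior; it is the arc $\kappa$ in $X$ followed by the arc $\nu$ across the bicollar.}\label{fig:arcs}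
\end{figure}

Fix $*\in\partial\Sigma$. A meridian circle of $\partial M$ through $*$ consists of an arc $\kappa\subset X$ from $(*,1)$ to $(*,-1)$ and the arc $\nu=*\times[-1,1]$ directed from $(*,-1)$ to $(*,1)$; see Figure~\ref{fig:arcs}. Paths are composed from left to right, and $\mu=\kappa\nu$ is a meridian loop based at $(*,1)$. We choose the direction of the bicollar so that $\mu$ has the prescribed homology class; this class is all that the definition of $\rho_w$ uses. Put $i_\pm(p)=(p,\pm1)$ and define $\varphi_\pm\colon\pi_1(\Sigma,*)\to\pi_1(X,(*,1))$ by
\[
\varphi_+(a)=i_+(a),\qquad\varphi_-(a)=\kappa\,i_-(a)\,\kappa^{-1}.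
\]
Inside the bicollar $i_+(a)=\nu^{-1}i_-(a)\nu$, so $\mu\varphi_+(a)\mu^{-1}=\kappa\,i_-(a)\,\kappa^{-1}=\varphi_-(a)$ in $G_K$. Since $M$ is $X$ with $\Sigma\times[-1,1]$ glued back, van Kampen's theorem presents $G_K$ as the corresponding HNN extension of $\pi_1(X)$:
\begin{equation}\label{eq:pres}
G_K=\langle y_1,\dots,y_N,\mu\mid\mu\,\varphi_+(a_j)\,\mu^{-1}=\varphi_-(a_j),\ j=1,\dots,N\rangle ,
\end{equation}
for any free bases $(y_k)$ of $\pi_1(X)$ and $(a_j)$ of $\pi_1(\Sigma,*)$. We now choose both bases.

\emph{The basis $(a_j)$.} View $\Sigma$ as a boundary connected sum of $g$ identically oriented one-holed tori and take the standard pair of generators in each. Then the boundary loop is $\partial=\prod_{k=1}^g[a_{2k-1},a_{2k}]$, and the intersection matrix of $(a_j)$ is $\pm J$, where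
\[
J=\bigoplus_{k=1}^g\begin{pmatrix}0&1\\-1&0\end{pmatrix},\qquad J^T=-J,\quad J^2=-I .
\]
Let $V_{jk}=\mathrm{lk}(i_+a_j,a_k)$. This is a Seifert matrix of $K$ or its transpose, so \eqref{eq:h} computes $\mathrm{sgn}_K$. Pushing both curves in the positive direction gives $\mathrm{lk}(i_-a_j,a_k)=\mathrm{lk}(a_j,i_+a_k)=V_{kj}$. Moving $a_j$ from one side of $\Sigma$ to the other changes its linking number with $a_k$ by the intersection number, so $V-V^T=\pm J$. Reversing the order of the basis, $a_j\mapsto a_{N+1-j}$, replaces $\pm J$ by $\mp J$ and the product of commutators by its inverse, which is the boundary loop traversed backwards. We may therefore assume that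
\begin{equation}\label{eq:J}
V-V^T=J,
\end{equation}
with $\partial=\prod_{k=1}^g[a_{2k-1},a_{2k}]$ still the boundary loop in one of its two directions.

\emph{The basis $(y_k)$.} The closure of $S^3\setminus X$ deformation retracts onto $\Sigma$, so by Alexander duality the linking number is a perfect pairing $H_1(X)\times H_1(\Sigma)\to\mathbb Z$. Every matrix in $\mathrm{GL}_N(\mathbb Z)$ is induced by an automorphism of the free group, because the elementary generators $y_k\mapsto y_ky_l$, $y_k\mapsto y_k^{-1}$ and the permutations are. So we may choose $(y_k)$ with $\mathrm{lk}(y_l,a_k)=\delta_{kl}$. Then in $H_1(X)$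
\begin{equation}\label{eq:exponents}
[\varphi_+(a_j)]=\sum_kV_{jk}[y_k],\qquad[\varphi_-(a_j)]=\sum_kV_{kj}[y_k].
\end{equation}
Loops in $X$ miss $\Sigma$, so they have linking number $0$ with $K$, and $\rho_w(y_k)=1$ for all $k$.

One more relation holds, and the whole proof depends on it. The annulus $\partial M\cap X$ is a product of $\partial\Sigma$ with an arc, with $\kappa$ as a fiber. It is a homotopy \emph{inside} $X$ from $i_+(\partial)$ to $i_-(\partial)$ along $\kappa$. Hence
\begin{equation}\label{eq:boundary}
\varphi_+(\partial)=\varphi_-(\partial)\quad\text{in the free group }\pi_1(X).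
\end{equation}
This is an identity of words in $y_1,\dots,y_N$. It therefore holds for every substitution of matrices for the $y_k$, whether or not the relations in \eqref{eq:pres} are satisfied.

\section{The equations near the abelian representation}\label{sec:equations}

Fix $\theta_0$ with $\sin\theta_0\neq0$, that is, $w^2\ne1$; in Theorem~\ref{thm:main} this holds because $\Delta_K(1)=\pm1$. We consider representations with $\mu\mapsto D_\theta$, $\theta$ near $\theta_0$, and $y_k$ sent close to $1$. For $(r,z)\in\mathbb R\times\mathbb C$ put
\begin{equation}\label{eq:chart}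
u(r,z)=\begin{pmatrix}\sqrt{1+|z|^2}\,e^{ir}&z\\ \bar z&\sqrt{1+|z|^2}\,e^{-ir}\end{pmatrix}=I+\begin{pmatrix}ir&z\\ \bar z&-ir\end{pmatrix}+O(|(r,z)|^2).
\end{equation}
Near $0$ this is a real-analytic chart of $\mathrm{SU}(1,1)$ at $1$, with inverse $(\alpha,\beta)\mapsto(\arg\alpha,\beta)$. It is adapted to the diagonal subgroup: conjugation by $D_{\psi/2}$ is $(r,z)\mapsto(r,e^{i\psi}z)$, and in particular conjugation by $D_\theta$ is $(r,z)\mapsto(r,tz)$.

On $\mathrm{SU}(1,1)^N$ we use the coordinates $(r,z)\in\mathbb R^N\times\mathbb C^N$. Substituting $y_k=u(r_k,z_k)$ into the words $\varphi_\pm(a_1),\dots,\varphi_\pm(a_N)$ and reading the results in the chart gives real-analytic maps $(r,z)\mapsto(R_\pm(r,z),Z_\pm(r,z))$ near $0$. Word maps commute with simultaneous conjugation, so $R_\pm$ are invariant and $Z_\pm$ are equivariant in $z$. Since $(I+\xi)(I+\xi')=I+\xi+\xi'+\cdots$ and $(I+\xi)^{-1}=I-\xi+\cdots$, the derivative of a word at the identity is given by its exponent sums. These are the coefficients in \eqref{eq:exponents}, so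
\[
d(R_+,Z_+)_0(\dot r,\dot z)=(V\dot r,V\dot z),\qquad d(R_-,Z_-)_0(\dot r,\dot z)=(V^T\dot r,V^T\dot z).
\]
By \eqref{eq:pres}, and because $\pi_1(X)$ contributes no other relations, the assignment $\mu\mapsto D_\theta$, $y_k\mapsto u(r_k,z_k)$ with $(r,z)$ near $0$ is a representation if and only if
\begin{equation}\label{eq:system}
R_+(r,z)=R_-(r,z),\qquad tZ_+(r,z)=Z_-(r,z).
\end{equation}

The first equation does not involve $\theta$ and is nondegenerate: at $0$ the $r$-derivative of $R_+-R_-$ is $V-V^T=J$, which is invertible, and the $z$-derivative is $0$. By the implicit function theorem, on a product of small balls the first equation is equivalent to $r=\hat r(z)$, where $\hat r$ is real-analytic with $\hat r(0)=0$ and $d\hat r(0)=0$. The equation is invariant and the solution is unique, so $\hat r$ is invariant. (In Example~\ref{ex:trefoil} the corresponding step was solving for $\alpha$.) Put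
\[
P(z)=Z_+(\hat r(z),z),\qquad Q(z)=Z_-(\hat r(z),z),\qquad R(z)=R_+(\hat r(z),z)=R_-(\hat r(z),z).
\]
Then $P,Q$ are equivariant with $dP(0)=V$ and $dQ(0)=V^T$, and $R$ is invariant with $R(z)=O(|z|^2)$. Dividing the second equation of \eqref{eq:system} by $e^{i\theta}$ makes it symmetric: near $0$, the system \eqref{eq:system} is equivalent to $r=\hat r(z)$ together with
\begin{equation}\label{eq:E}
E(\theta,z):=e^{i\theta}P(z)-e^{-i\theta}Q(z)=0 .
\end{equation}
Since $1-\bar t=2i\sin\theta\,e^{-i\theta}$, formula \eqref{eq:h} gives
\begin{equation}\label{eq:linE}
-2i\sin\theta\;D_zE(\theta,0)=-2i\sin\theta\,(e^{i\theta}V-e^{-i\theta}V^T)=h(t).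
\end{equation}
So the linearization of the representation equations is the Levine--Tristram matrix.

\section{The boundary identity and the normal form}\label{sec:normal}

The system \eqref{eq:E} consists of $2N$ real equations in the $2N+1$ real unknowns $(\theta,z)$. Solutions with $z\ne0$ come in circles, which are conjugacy classes under the diagonal subgroup, so there are effectively $2N$ unknowns, and this count predicts isolated circles rather than families. A family approaching $z=0$ requires one real equation to be redundant. The redundancy comes from \eqref{eq:boundary}: both sides of the relations \eqref{eq:pres} produce the same boundary word, and conjugation by $D_\theta$ does not change its diagonal entries.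

For $(r,z)\in\mathbb R^N\times\mathbb C^N$ let $f(r,z)$ be the imaginary part of the $(1,1)$ entry of
\[
\prod_{k=1}^g\big[u(r_{2k-1},z_{2k-1}),\,u(r_{2k},z_{2k})\big].
\]
The function $f$ is real-analytic on all of $\mathbb R^N\times\mathbb C^N$, and it is invariant in $z$ because conjugation by diagonal matrices preserves diagonal entries. Let $\nabla_zf$ be the gradient in $z$ for the real inner product $\operatorname{Re}\langle\cdot,\cdot\rangle$. Multiplication by $e^{i\psi}$ is an isometry for this inner product and preserves $f$, so $\nabla_zf$ is equivariant in $z$.

\begin{lemma}\label{lem:f}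
We have $f(r,z)=\langle iJz,z\rangle+O(|(r,z)|^3)$ and $\nabla_zf(r,z)=2iJz+O(|(r,z)|^2)$.
\end{lemma}

\begin{proof}
Write $O(n)$ for $O(|(r,z)|^n)$. Let $A=I+\xi+O(2)$ and $B=I+\xi'+O(2)$ with $\xi,\xi'=O(1)$. Then $[A,B]=I+(AB-BA)A^{-1}B^{-1}$ and $AB-BA=(A-I)(B-I)-(B-I)(A-I)$, so $[A,B]=I+\xi\xi'-\xi'\xi+O(3)$. If $\xi,\xi'$ are the linear terms in \eqref{eq:chart} for the coordinates $(r_1,z_1)$ and $(r_2,z_2)$, the $(1,1)$ entry of $\xi\xi'-\xi'\xi$ is
\[
(-r_1r_2+z_1\bar z_2)-(-r_1r_2+z_2\bar z_1)=-2i\operatorname{Im}(z_2\bar z_1).
\]
The quadratic terms of the $g$ commutators add, so $f=-2\sum_k\operatorname{Im}(z_{2k}\bar z_{2k-1})+O(3)$. On the other hand,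
\[
\langle Jz,z\rangle=\sum_k(z_{2k}\bar z_{2k-1}-z_{2k-1}\bar z_{2k})=2i\sum_k\operatorname{Im}(z_{2k}\bar z_{2k-1}),
\]
which proves the first formula. The matrix $iJ$ is Hermitian, so the gradient of $\langle iJz,z\rangle$ is $2iJz$, and the gradient of an analytic $O(3)$ term is $O(2)$.
\end{proof}

Substitute $y_k=u(\hat r_k(z),z_k)$ into \eqref{eq:boundary}. The tuples $(\varphi_+(a_j))_j$ and $(\varphi_-(a_j))_j$ then have coordinates $(R,P)$ and $(R,Q)$, with the same first component, so $f(R,P)=f(R,Q)$. By invariance,
\begin{equation}\label{eq:fid}
f\big(R(z),e^{i\theta}P(z)\big)=f\big(R(z),e^{-i\theta}Q(z)\big)\qquad\text{for all $\theta$ and all small $z$}.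
\end{equation}
By Lemma~\ref{lem:f}, the quadratic part of \eqref{eq:fid} is the matrix identity $V^TJV=VJV^T$, which already follows from \eqref{eq:J}: both sides equal $V^TJV^T-V^T$. What \eqref{eq:boundary} adds is that the identity holds to all orders, and Section~\ref{sec:trefoil} showed that this is what matters.

The two points in \eqref{eq:fid} differ by $E(\theta,z)$. Integrating $df$ along the segment between them turns \eqref{eq:fid} into an orthogonality relation for $E$:
\begin{equation}\label{eq:Lambda}
\operatorname{Re}\langle\Lambda,E\rangle=0,\qquad\Lambda(\theta,z):=\int_0^1\nabla_zf\big(R(z),\,e^{-i\theta}Q(z)+\tau E(\theta,z)\big)\,d\tau .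
\end{equation}
The map $\Lambda$ is real-analytic, and it is equivariant in $z$ because $R$ is invariant and $Q$, $E$, $\nabla_zf$ are equivariant. By Lemma~\ref{lem:f} the integrand is $2iJ(e^{-i\theta}Q+\tau E)+O(|z|^2)$ uniformly in $\tau$. Hence $\Lambda=iJ(e^{i\theta}P+e^{-i\theta}Q)+O(|z|^2)$ and
\[
D_z\Lambda(\theta,0)=iJ(e^{i\theta}V+e^{-i\theta}V^T).
\]

We would like to use $\Lambda$ as a new coordinate, so that \eqref{eq:Lambda} pairs the equation with the unknown as in the scalar model. But the determinant of $D_z\Lambda(\theta,0)$ is $\Delta_K(-t)$ up to a nonzero factor, over which we have no control, and the change of coordinates should also preserve the linear part \eqref{eq:linE}. There is one degree of freedom: $\langle Jy,y\rangle$ is purely imaginary for every $y$, so $\operatorname{Re}\langle JE,E\rangle=0$, and every real combination $c_1\Lambda+c_2JE$ is also orthogonal to $E$. Its linear part is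
\[
J\Big[(c_2+ic_1)e^{i\theta}\,V-\overline{(c_2+ic_1)e^{i\theta}}\;V^T\Big].
\]
The bracket becomes a multiple of $V-V^T=J$ when $(c_2+ic_1)e^{i\theta}$ is real. We take $c_2+ic_1=-e^{-i\theta}$, that is, $c_1=\sin\theta$ and $c_2=-\cos\theta$, and define
\[
\Xi(\theta,z)=\sin\theta\,\Lambda(\theta,z)-\cos\theta\,JE(\theta,z).
\]
Then $\Xi$ is real-analytic and equivariant in $z$, and
\begin{equation}\label{eq:Xi}
D_z\Xi(\theta,0)=-J(V-V^T)=-J^2=I,\qquad\operatorname{Re}\langle E,\Xi\rangle=0 .
\end{equation}

\begin{proposition}\label{prop:normal}
Let $\sin\theta_0\neq0$. For all sufficiently small $\delta,\eta>0$ there is a real-analytic map $\Gamma\colon[\theta_0-\delta,\theta_0+\delta]\times\{x\in\mathbb C^N:|x|\le\eta\}\to\mathbb C^N$ with the following properties.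
\begin{itemize}
\item[(a)] $\Gamma(\theta,e^{i\psi}x)=e^{i\psi}\Gamma(\theta,x)$ for all $\psi$.
\item[(b)] $\langle\Gamma(\theta,x),x\rangle\in\mathbb R$.
\item[(c)] $\Gamma(\theta,0)=0$ and $D_x\Gamma(\theta,0)=h(e^{2i\theta})$.
\item[(d)] Every zero $(\theta,x)$ of $\Gamma$ determines a representation $\rho_{\theta,x}\colon G_K\to\mathrm{SU}(1,1)$ with $\rho_{\theta,x}(\mu)=D_\theta$, depending continuously on $(\theta,x)$, with $\rho_{\theta_0,0}=\rho_w$. If $x\ne0$, then some $\rho_{\theta,x}(y_k)$ is not diagonal and $\rho_{\theta,x}$ is irreducible. Every representation sufficiently close to $\rho_w$ that sends $\mu$ to a diagonal matrix is of the form $\rho_{\theta,x}$.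
\end{itemize}
The maps for smaller $\delta,\eta$ are the restrictions of the map for larger ones.
\end{proposition}

\begin{proof}
By \eqref{eq:Xi} and the inverse function theorem, $(\theta,z)\mapsto(\theta,\Xi(\theta,z))$ is a real-analytic diffeomorphism from a product of an interval about $\theta_0$ and a ball about $0$ onto a neighborhood of $(\theta_0,0)$. The domain is invariant under the circle action and the map is equivariant, so the inverse is equivariant, and $x=\Xi(\theta,z)$ vanishes exactly when $z=0$. Choose $\delta,\eta$ so that the set in the statement lies in the image and $\sin\theta\neq0$ for $|\theta-\theta_0|\le\delta$. Define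
\[
\Gamma(\theta,x)=-2i\sin\theta\;E(\theta,z)\qquad\text{where }x=\Xi(\theta,z).
\]
Property (a) holds because $E$ and the inverse map are equivariant. By \eqref{eq:Xi} the number $\langle E,x\rangle$ is purely imaginary, so $\langle\Gamma,x\rangle=-2i\sin\theta\,\langle E,x\rangle$ is real, which is (b). Property (c) follows from \eqref{eq:linE}, the first formula in \eqref{eq:Xi} and the chain rule.

Since $\sin\theta\neq0$, we have $\Gamma(\theta,x)=0$ if and only if \eqref{eq:E} holds. In that case let $\rho_{\theta,x}$ send $\mu$ to $D_\theta$ and $y_k$ to $u(\hat r_k(z),z_k)$. By Section~\ref{sec:equations} this is a representation, and all representations close to $\rho_w$ with $\mu$ diagonal arise in this way. At $(\theta_0,0)$ all $y_k$ go to $1$, which is $\rho_w$. If $x\ne0$, then some $z_k\neq0$, so $\rho_{\theta,x}(y_k)$ is not diagonal, and Lemma~\ref{lem:irr} applies.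
\end{proof}

\begin{remark}\label{rem:necessary}
Suppose $w^2\neq1$ and $\Delta_K(w^2)\ne0$. Then all representations near $\rho_w$ are reducible. Indeed, the map $(\theta,z)\mapsto u(0,z)D_\theta\,u(0,z)^{-1}$ has invertible derivative at $(\theta_0,0)$: the $\theta$-direction changes the diagonal, and the $z$-direction changes the $(1,2)$ entry by $(e^{-i\theta_0}-e^{i\theta_0})\dot z$. So a representation near $\rho_w$ is conjugate, by an element near $1$, to one with $\mu$ diagonal, hence to some $\rho_{\theta,x}$. As $h(w^2)$ is invertible, $(\theta,x)\mapsto(\theta,\Gamma(\theta,x))$ is injective near $(\theta_0,0)$, which forces $x=0$; and $\rho_{\theta,0}$ sends all $y_k$ to $1$, so it is diagonal.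
\end{remark}

\section{Counting negative eigenvalues on projective space}\label{sec:count}

If $\Gamma$ had no zeros with $x\neq0$, it would give a homotopy of nonvanishing maps on a sphere between the linear maps $h(e^{2i\theta})$ on the two sides of $\theta_0$. We need an invariant that rules this out. The ordinary degree does not: an invertible complex matrix $h$ has real determinant $|\det h|^2>0$, so $x\mapsto hx/|hx|$ always has degree $1$. The right invariant uses properties (a) and (b) together.

Let $\mathbb S$ be the unit sphere in $\mathbb C^N$. Call a continuous map $\gamma\colon\mathbb S\to\mathbb C^N\setminus\{0\}$ \emph{admissible} if it is equivariant and $\langle\gamma(x),x\rangle\in\mathbb R$ for all $x$. An invertible Hermitian matrix $h$ defines the admissible map $x\mapsto hx$. Let $n_-(h)$ be the number of negative eigenvalues of $h$, with multiplicity.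

\begin{lemma}\label{lem:count}
If two invertible Hermitian matrices $h_0,h_1$ are joined by a homotopy $(\gamma_\tau)_{\tau\in[0,1]}$ of admissible maps, then $n_-(h_0)=n_-(h_1)$.
\end{lemma}

For $N=1$ an admissible map is multiplication by a nonzero real number, and the lemma is the intermediate value theorem. In general, the idea is to count the lines $\mathbb Cx$ on which $\gamma(x)$ is a negative multiple of $x$. For a Hermitian matrix these are the eigenlines with negative eigenvalue. In a homotopy such a line cannot become one with a positive multiple, because the multiple is real and never $0$.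

\begin{proof}
Let $\mathbb P=\mathbb S/S^1=\mathbb{CP}^{N-1}$ and let
\[
\mathcal T=\{(x,v)\in\mathbb S\times\mathbb C^N:\langle v,x\rangle=0\}/S^1\longrightarrow\mathbb P,
\]
where $S^1$ acts on both factors. This is a smooth complex vector bundle of rank $N-1=\dim_{\mathbb C}\mathbb P$. For an admissible $\gamma$ write $\gamma(x)=q(x)x+v(x)$ with $q(x)=\langle\gamma(x),x\rangle$ and $v(x)\perp x$. Then $q$ is real and invariant and $v$ is equivariant, so $q$ is a real function on $\mathbb P$ and $v$ is a section of $\mathcal T$. They have no common zero because $\gamma(x)\neq0$.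

\emph{The ends.} Moving the eigenvalues slightly while keeping an orthonormal basis of eigenvectors fixed deforms $h_0$ and $h_1$, through invertible Hermitian matrices with constant $n_-$, to matrices with distinct eigenvalues. Adding these deformations to the homotopy, we may assume that $h_0,h_1$ have distinct eigenvalues. Let $h$ be one of them, with eigenvalues $\lambda_k$ and unit eigenvectors $e_k$. Then $q=\langle hx,x\rangle$ and $v=hx-\langle hx,x\rangle x$. The zeros of $v$ are the $N$ points $[e_k]$, and $q([e_k])=\lambda_k$. Near $[e_k]$ use the holomorphic chart $\zeta\mapsto[e_k+\zeta]$, $\zeta\in e_k^\perp$, represent the point by $x=(e_k+\zeta)/|e_k+\zeta|=e_k+\zeta+O(|\zeta|^2)$, and trivialize $\mathcal T$ by the orthogonal projection $x^\perp\to e_k^\perp$, a complex-linear isomorphism. Since $h$ preserves $e_k^\perp$, we have $hx=\lambda_ke_k+h\zeta+O(|\zeta|^2)$ and $\langle hx,x\rangle=\lambda_k+O(|\zeta|^2)$, so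
\[
v=(h-\lambda_k)\zeta+O(|\zeta|^2).
\]
The eigenvalue $\lambda_k$ is simple, so $h-\lambda_k$ is a complex-linear isomorphism of $e_k^\perp$, and as such it preserves orientation. Thus $v$ is transverse to the zero section, each zero has sign $+1$ for the complex orientations of $\mathbb P$ and $\mathcal T$, and exactly $n_-(h)$ zeros lie in $\{q<0\}$.

\emph{The homotopy.} Reparametrize so that $\gamma_\tau$ is constant in $\tau$ near $0$ and near $1$. We obtain a continuous real function $q$ on $\mathbb P\times[0,1]$ and a continuous section $v$ of the pullback of $\mathcal T$, without common zeros. Near the ends $v$ is smooth and transverse to the zero section. By compactness $|q|+|v|\geq m$ for some $m>0$. Smooth approximation and the transversality theorem, both relative to a neighborhood of the ends, give a smooth section $v'$ transverse to the zero section, equal to $v$ near the ends, with $|v'-v|<m$ everywhere. Then $C=\{v'=0\}$ is a compact $1$-manifold with $\partial C=C\cap(\mathbb P\times\{0,1\})$. It is oriented as the zero set of a transverse section of an oriented bundle over an oriented manifold, and, up to one global sign, a boundary point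 of $C$ counts with the sign of the zero of $v$ if it lies in $\mathbb P\times\{1\}$ and with the opposite sign if it lies in $\mathbb P\times\{0\}$. On $C$ we have $|v|<m$, hence $q\ne0$. Therefore $C_-=C\cap\{q<0\}$ is open and closed in $C$, so it is a union of components. Each component is a circle or an oriented arc with one positive and one negative endpoint, so the signed count of $\partial C_-$ is $0$. By the first part this count is $\pm(n_-(h_1)-n_-(h_0))$.
\end{proof}

\begin{remark}\label{rem:both}
Both conditions in the definition of admissible maps are needed. The matrices $\mathrm{diag}(e^{i\pi\tau},1,\dots,1)$ are equivariant and invertible, and they change $n_-$ from $0$ to $1$; here reality fails. For $N$ even let $\gamma_\tau(x)=\cos(\pi\tau)\,x+\sin(\pi\tau)\,J\bar x$. Since $\langle J\bar x,x\rangle=\bar x^TJ\bar x=0$, we have $|\gamma_\tau(x)|=1$ and $\langle\gamma_\tau(x),x\rangle=\cos(\pi\tau)\in\mathbb R$ on $\mathbb S$, and $\gamma_\tau$ joins $I$ to $-I$; here equivariance fails.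
\end{remark}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $K$ and $w=e^{i\theta_0}$ be as in the theorem. Since $\Delta_K(w^2)=0$, we have $g\ge1$ and $\sin\theta_0\ne0$, so Proposition~\ref{prop:normal} applies. The signature hypothesis is used only in the first step.

\medskip
\noindent\textbf{Step 1: $\Gamma$ has zeros $(\theta,x)$ with $x\neq0$ arbitrarily close to $(\theta_0,0)$.}
Suppose not. After shrinking $\delta$ and $\eta$ we have $\Gamma(\theta,x)\ne0$ whenever $|\theta-\theta_0|\le\delta$ and $0<|x|\le\eta$. The zeros of $\Delta_K$ are isolated, so we may also assume that $h(e^{2i\theta})$ is invertible for $0<|\theta-\theta_0|\le\delta$. Put $\theta_\pm=\theta_0\pm\delta$ and $h_\pm=h(e^{2i\theta_\pm})$. Consider three families of maps on $\mathbb S$: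
\[
x\mapsto\frac{\Gamma(\theta_-,\tau\eta x)}{\tau\eta}\ \ (0<\tau\le1),\qquad x\mapsto\frac{\Gamma(\theta,\eta x)}{\eta}\ \ (\theta_-\le\theta\le\theta_+),\qquad x\mapsto\frac{\Gamma(\theta_+,\tau\eta x)}{\tau\eta}\ \ (0<\tau\le1).
\]
These maps vanish nowhere by assumption, and they are admissible by (a) and (b). By (c), $\Gamma(\theta_\pm,y)=h_\pm y+O(|y|^2)$, so the first and third families extend continuously to $\tau=0$ by the admissible maps $x\mapsto h_\pm x$. At $\tau=1$ they agree with the ends of the second family. The concatenation joins $h_-$ to $h_+$ while going around the point $(\theta_0,0)$, where the linear part degenerates. Lemma~\ref{lem:count} gives $n_-(h_-)=n_-(h_+)$, and therefore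
\[
\mathrm{sgn}_K(e^{2i\theta_-})=N-2n_-(h_-)=N-2n_-(h_+)=\mathrm{sgn}_K(e^{2i\theta_+}).
\]
The signature of $h(e^{2i\theta})$ is constant on $[\theta_-,\theta_0)$ and on $(\theta_0,\theta_+]$, so these are the values of $\mathrm{sgn}_K$ on the two sides of $w^2$. This contradicts the hypothesis.

\medskip
\noindent\textbf{Step 2: from a sequence to a path.}
Step 1 and (d) give irreducible representations converging to $\rho_w$, but the topological argument does not connect them. The path comes from the fact that the equations are polynomial. We use the curve selection lemma \cite[Lemma~3.1]{Milnor}: if $\mathcal A\subset\mathbb R^n$ is a real algebraic set, $U\subset\mathbb R^n$ is an open set defined by finitely many strict polynomial inequalities, and $p_0$ lies in the closure of $\mathcal A\cap U$, then there is a real-analytic curve $p\colon[0,\varepsilon)\to\mathcal A$ with $p(0)=p_0$ and $p(s)\in\mathcal A\cap U$ for all $s>0$.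

Take as coordinates the real and imaginary parts of complex numbers $\alpha_0$ and $\alpha_k,\beta_k$ for $1\le k\le N$. Let $\mathcal A$ be the set where $|\alpha_0|^2=1$, $|\alpha_k|^2-|\beta_k|^2=1$ for all $k$, and the assignment
\[
\mu\mapsto\mathrm{diag}(\alpha_0,\bar\alpha_0),\qquad y_k\mapsto\begin{pmatrix}\alpha_k&\beta_k\\ \bar\beta_k&\bar\alpha_k\end{pmatrix}
\]
satisfies the relations in \eqref{eq:pres}. Inversion in $\mathrm{SU}(1,1)$ is $(\alpha,\beta)\mapsto(\bar\alpha,-\beta)$, so these conditions are polynomial and $\mathcal A$ is a real algebraic set. Its points are the representations of $G_K$ with $\mu$ diagonal; let $p_0$ be the point $\rho_w$. Let $U$ be defined by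
\[
\sum_{k=1}^N|\beta_k|^2>0,\qquad(\operatorname{Im}\alpha_0)^2>0 .
\]
Every point of $\mathcal A\cap U$ is irreducible by Lemma~\ref{lem:irr}. By (d), the representations $\rho_{\theta,x}$ at the zeros found in Step 1 lie in $\mathcal A\cap U$ and come arbitrarily close to $p_0$. The curve selection lemma gives a real-analytic curve $p(s)$ in $\mathcal A$, that is, a path of representations $\rho_s$ with $\rho_0=\rho_w$ and $\rho_s$ irreducible for $s>0$. The entries of $\rho_s(\gamma)$ are polynomials in the coordinates of $p(s)$, so they are real-analytic in $s$ for every $\gamma\in G_K$. This proves Theorem~\ref{thm:main}. \qed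

\begin{thebibliography}{9}

\bibitem{Liu}
Yi Liu, \emph{Deforming abelian elliptic $\mathrm{SL}(2,\mathbb{R})$--representations of knot groups}, arXiv:2510.19748 (2025).

\bibitem{Milnor}
Milnor, \emph{Singular Points of Complex Hypersurfaces}.

\end{thebibliography}
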